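# Extending plurisubharmonic functions across a pluripolar set when nonpluripolarly many slices are bounded

## 1. The function $\log^+|z/w|$ and its one bounded slice

On the bidisc with the disc $E=\mathbb D\times\{0\}$ removed, consider
$$\varphi(z,w)=\max\{\log|z|-\log|w|,\,0\},\qquad (z,w)\in\mathbb D\times(\mathbb D\setminus\{0\}).$$
It is plurisubharmonic (psh): $\log|z|$ is psh, $\log|w|$ is pluriharmonic for $w\neq0$, and the maximum of two psh functions is psh. Restrict it to vertical discs. Over $z=0$ we get $\varphi(0,w)=\max\{-\infty,0\}=0$, which is bounded. Over $z\ne0$ we get $\varphi(z,w)=\log|z|-\log|w|$ for $|w|<|z|$, which tends to $+\infty$ as $w\to0$. Psh functions are locally bounded above, so $\varphi$ has no psh extension to $\mathbb D^2$. One bounded slice is not enough.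

A larger family of bounded slices need not help. Take any $v\in PSH(\mathbb D^n)$, $v\not\equiv-\infty$, and put
$$\varphi(z',w)=\max\{v(z')-\log|w|,0\}\quad\text{on }\mathbb D^n\times(\mathbb D\setminus\{0\}). \tag{1.1}$$
The slice over $z'$ is identically $0$ if $v(z')=-\infty$ and unbounded near $w=0$ if $v(z')>-\infty$. For instance let $n=1$, let $(a_j)_{j\ge1}$ be dense in $\mathbb D$, and let $v(z)=\sum_j2^{-j}\log(|z-a_j|/2)$. All terms are $\le0$ on $\mathbb D$, and $\int_{\mathbb D}\log(|z-a|/2)\,d\lambda(z)$ is bounded below uniformly in $a\in\mathbb D$. So $v$ is a decreasing limit of subharmonic functions and lies in $L^1(\mathbb D)$. Thus $v$ is subharmonic, $v\not\equiv-\infty$, and $v=-\infty$ on a dense set. Even a dense set of bounded slices is not enough.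

In all these examples the set of good parameters has the form $\{v=-\infty\}$. Suppose, then, that $\varphi$ is bounded on slices over a set of parameters too large to lie in any $\{v=-\infty\}$. Must $\varphi$ extend? And must it still extend when the disc $w=0$ is replaced by an arbitrary closed pluripolar set that stays away from the vertical boundary? This question is posed as a conjecture in Bo-Yong Chen, Jujie Wu and Xu Wang, "Ohsawa-Takegoshi type theorem and extension of plurisubharmonic functions", arXiv:1407.2339 (2014). The answer is yes.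

**Theorem 1.** Let $n\ge1$. Let $E$ be a closed pluripolar subset of $\mathbb D^{n+1}$ such that $E\subset\mathbb D^n\times\mathbb D_r$ for some $0<r<1$, and let $\varphi\in PSH(\mathbb D^{n+1}\setminus E)$. Suppose there is a nonpluripolar subset $A$ of $\mathbb D^n$ such that for each $z'\in A$ the restriction of $\varphi$ to $(\{z'\}\times\mathbb D)\setminus E$ is locally bounded from above near $(\{z'\}\times\mathbb D)\cap E$. Then $\varphi$ is locally bounded above near $E$ and extends (uniquely) to a psh function on $\mathbb D^{n+1}$.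

Section 10 gives a version over a general base (Theorem 2) and shows, with (1.1), that "nonpluripolar" is exactly the right condition on $A$.

## 2. Pluripolar sets, pseudoconvexity, and the facts we use

**Notation.** $\mathbb D_r=\{\zeta\in\mathbb C:|\zeta|<r\}$, $\mathbb D=\mathbb D_1$, $N=n+1$, $P=\mathbb D^N$, $\Omega=P\setminus E$. Points of $P$ are written $(z',w)$ with $z'\in\mathbb D^n$, $w\in\mathbb D$. The slice is $E_{z'}=\{w\in\mathbb D:(z',w)\in E\}$. It is closed in $\mathbb D$ and contained in $\mathbb D_r$, so it is compact. "Closed in $U$" means relatively closed, $\lambda$ is Lebesgue measure, and "null" means Lebesgue null.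

**Pluripolar sets.** A set $S$ is pluripolar if $S\subset\{g=-\infty\}$ for some psh $g\not\equiv-\infty$ (in one variable: polar). The disc $\mathbb D^n\times\{0\}$ is pluripolar, with $g=\log|w|$. The circle $\{|z|=\frac12\}\subset\mathbb D$ is null but not polar. Indeed, a subharmonic $v$ on $\mathbb D$ equal to $-\infty$ on this circle is $-\infty$ on $\{|z|<\frac12\}$ by the maximum principle, hence $v\equiv-\infty$. This circle will reappear in Section 4.

**Locally bounded above near $S$.** This means that each $p\in S$ has a neighborhood $U$ with $\varphi$ bounded above on $U\setminus S$. The slice condition in Theorem 1 is the same condition in the one-dimensional slice. For $\varphi=\log^+|z/w|$ the slice over $z=0$ is bounded, yet $\varphi$ is bounded above in no neighborhood of $(0,0)$. So a bounded slice says nothing directly about full neighborhoods.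

**Pseudoconvexity.** An open set is pseudoconvex if it has a continuous psh exhaustion function. The complement of $\mathbb D^n\times\{0\}$ in $P$ is pseudoconvex. The complement of the origin in $\mathbb D^2$ is not: near the origin $-\log d(\cdot,\partial(\mathbb D^2\setminus\{0\}))=-\log|\cdot|$, and on the line $\zeta\mapsto(\zeta,\varepsilon)$ this is $-\frac12\log(|\zeta|^2+\varepsilon^2)$, with a strict maximum at $\zeta=0$. It is not psh, so (see (F5)) the set is not pseudoconvex. Since $\{0\}$ is pluripolar, $P\setminus E$ need not be pseudoconvex in our problem.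

We use the following facts.

* **(F1)** (Josefson) If $S\subset\mathbb C^N$ is (locally) pluripolar, there is $g\in PSH(\mathbb C^N)$, $g\not\equiv-\infty$, with $S\subset\{g=-\infty\}$. Countable unions of pluripolar sets are pluripolar. Pluripolar sets are null.
* **(F2)** If $G$ is a domain and $S\subset G$ is closed in $G$ and pluripolar, then $G\setminus S$ is connected, and each psh function on $G\setminus S$ that is locally bounded above near $S$ extends uniquely to a psh function on $G$ (e.g. Klimek, *Pluripotential Theory*, §2.9).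
* **(F3)** (Ohsawa–Takegoshi, at a point) If $G\subset\mathbb C^N$ ($N\ge1$) is a bounded pseudoconvex domain, $\psi\in PSH(G)$, $x\in G$ and $\psi(x)>-\infty$, there is $f\in\mathcal O(G)$ with $f(x)=1$ and $\int_G|f|^2e^{-\psi}d\lambda\le Ce^{-\psi(x)}$, where $C=C(N,\operatorname{diam}G)$.
* **(F4)** (Ohsawa–Takegoshi with sharp constant: Błocki, Invent. Math. 193 (2013), Thm 1, for a disc) Let $Y\subset\mathbb C\times\mathbb D_\rho$ be a pseudoconvex open set with coordinates $(w,\zeta)$, $\psi\in PSH(Y)$, $Y_0=Y\cap\{\zeta=0\}$, and $f\in\mathcal O(Y_0)$ with $\int_{Y_0}|f|^2e^{-\psi}<\infty$. Then there is $F\in\mathcal O(Y)$ with $F|_{Y_0}=f$ and $\int_Y|F|^2e^{-\psi}\le\pi\rho^2\int_{Y_0}|f|^2e^{-\psi}$. (The theorem is for domains. For open sets apply it on each component meeting $\{\zeta=0\}$, put $F=0$ on the others, and add up.)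
* **(F5)** (Hörmander, SCV, Thm 2.6.7) An open set $G\subsetneq\mathbb C^N$ is pseudoconvex if $-\log d(\cdot,\partial G)$ is psh on $G$. (As is classical, the converse also holds; we used it only for the example above.)
* **(F6)** On a complete Kähler manifold $(X,\omega)$ with smooth weight $e^{-\Psi}$, compactly supported smooth forms are dense in $\mathrm{Dom}\,\bar\partial\cap\mathrm{Dom}\,\bar\partial^*$ for the graph norm (Andreotti–Vesentini). For compactly supported smooth $(\dim X,1)$-forms $v$ one has $\|\bar\partial v\|^2+\|\bar\partial^*v\|^2\ge\int\langle[i\partial\bar\partial\Psi,\Lambda_\omega]v,v\rangle e^{-\Psi}dV_\omega$ (Bochner–Kodaira–Nakano).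

**Bad slices.** Slices of a pluripolar set need not be polar: $\{0\}\times\overline{\mathbb D}_{1/2}\subset\mathbb D^2$ is pluripolar ($g=\log|z|$), and its slice over $0$ is a closed disc. But bad slices are rare. Fix $g$ from (F1) for $E$. As $\{g=-\infty\}$ is null, there is $w_1\in\mathbb D$ with $g(\cdot,w_1)\not\equiv-\infty$ on $\mathbb D^n$. Put
$$Z=\{z'\in\mathbb D^n:\ g(z',\cdot)\equiv-\infty\text{ on }\mathbb D\}\subset\{g(\cdot,w_1)=-\infty\}.$$
So $Z$ is pluripolar, hence null. For $z'\notin Z$ the function $g(z',\cdot)$ is subharmonic on $\mathbb C$, $\not\equiv-\infty$, and equals $-\infty$ on $E_{z'}$. So $E_{z'}$ is polar.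

**Normalization.** If $\varphi\equiv-\infty$ there is nothing to prove. Replacing $\varphi$ by $\max(\varphi,0)$ preserves the hypothesis, and $\varphi$ is locally bounded above near $E$ if and only if $\max(\varphi,0)$ is. By (F2) local boundedness above is all we need. So from now on $0\le\varphi<\infty$.

## 3. The case $E=\mathbb D^n\times\{0\}$: a Legendre transform

Let us prove the theorem by hand when the removed set is a disc. For $t<0$ let
$$m(z',t)=\max_{|w|=e^t}\varphi(z',w).$$
The function $(z',\tau)\mapsto m(z',\operatorname{Re}\tau)=\max_\theta\varphi(z',e^{\tau+i\theta})$ is psh on $\mathbb D^n\times\{\operatorname{Re}\tau<0\}$: it is upper semicontinuous (usc) because $\varphi$ is usc and $\theta$ runs over a compact circle, and it is a supremum of psh functions. It depends only on $\operatorname{Re}\tau$, so $t\mapsto m(z',t)$ is convex.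

A natural first guess is to study $\sup_{t}m(z',t)$, the supremum over the slice. For $\log^+|z/w|$ this supremum is $0$ at $z=0$ and $+\infty$ elsewhere. It is not usc, and nothing can be propagated with it. The Legendre transform is better behaved. For $\mu>0$ put
$$v_\mu(z')=\inf_{t<0}\big(m(z',t)+\mu t\big).$$
By Kiselman's minimum principle (the infimum over $\tau$ of a psh function on $\mathbb D^n\times\{\operatorname{Re}\tau<0\}$ that is independent of $\operatorname{Im}\tau$ is psh or $\equiv-\infty$), $v_\mu$ is psh or $\equiv-\infty$. If $z'\in A$, then $m(z',t)$ stays bounded above as $t\to-\infty$, so $v_\mu(z')=-\infty$. Since $A$ is nonpluripolar, $v_\mu\equiv-\infty$ for every $\mu>0$.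

Now read this at an arbitrary $z'$. The convex function $c(t)=m(z',t)+\mu t$ is unbounded below, and since $m\ge0$ it is bounded below on each $[t_1,0)$. So it is unbounded below as $t\to-\infty$. Such a convex function is nondecreasing: if $c(t_1)>c(t_2)$ with $t_1<t_2$, convexity gives $c(t)\ge c(t_1)$ for all $t<t_1$. Letting $\mu\to0$, $m(z',\cdot)$ is nondecreasing. So $\varphi(z',w)\le m(z',\log s)$ for $0<|w|\le s<1$, and $m(\cdot,\log s)$ is usc, hence locally bounded above. The theorem holds in this case.

For general $E$ this breaks at once: the circles $|w|=e^t$ with $e^t<r$ meet $E$, and $m$ is not available there. All we control is the ring $r\le|w|<1$. We need a substitute for $v_\mu$ that is read off on the ring and still sees the inside.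

## 4. Laurent coefficients as probes, and the null set that Fubini discards

Holomorphic functions can be read off on the ring. Here is the approach one tries first. Fix $x\in\Omega$ near $E$, let $P'\Subset P$ be a slightly smaller polydisc, and suppose that for each $j\in\mathbb N$ we had $F\in\mathcal O(P'\setminus E)$ with
$$F(x)=1,\qquad\int_{P'\setminus E}|F|^2e^{-2j\varphi}d\lambda\le C_xe^{-2j\varphi(x)},\quad C_x\text{ independent of }j. \tag{4.1}$$
If $F$ extends holomorphically across $E$, the maximum principle in $w$ bounds $1=|F(x)|$ by values on the ring. There $\varphi\le M$, so we get $1\le C\,e^{2j(M-\varphi(x))}$ with $C$ independent of $j$, and $j\to\infty$ gives $\varphi(x)\le M$. To see that $F$ extends, look at its Laurent coefficients on the ring,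
$$a_{-k}(z')=\frac1{2\pi i}\oint_{|w|=s}F(z',w)w^{k-1}dw,\qquad k\ge1,$$
which are holomorphic in $z'$. If $z'\in A$, the weight $e^{-2j\varphi(z',\cdot)}$ is bounded below near $E_{z'}$. So whenever $\int|F(z',\cdot)|^2e^{-2j\varphi(z',\cdot)}<\infty$ and $E_{z'}$ is polar, $F(z',\cdot)$ is $L^2$ near a polar set, extends across it, and $a_{-k}(z')=0$.

The approach stops at the words "whenever $\int|F(z',\cdot)|^2e^{-2j\varphi(z',\cdot)}<\infty$". From (4.1), Fubini's theorem gives this only for $z'$ outside a null set depending on $F$. If $A$ is not null, that is enough. But take $n=1$ and $A=\{|z|=\frac12\}$, which is nonpolar and null: the discarded null set may contain all of $A$. There is also a preliminary difficulty: (F3) would give (4.1) if $P\setminus E$ were pseudoconvex, and it need not be.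

What gets past the null set is not to fix $F$. At every single $z'$, take all holomorphic $f$ on the slice with $\int|f|^2e^{-2j\varphi(z',\cdot)}\le1$, and let $\mathcal N(z')$ be the largest possible value of $|a_{-k}(f)|^2$. For every $z'\in A$ with polar slice, $\mathcal N(z')=0$, and nothing is discarded. If $\log\mathcal N$ is psh or $\equiv-\infty$, nonpluripolarity of $A$ forces $\mathcal N\equiv0$.

**Example.** Take $\varphi=\log^+|z/w|$ off $E=\mathbb D\times\{0\}$ and $j=k=2$. The weight is radial in $w$, so monomials are orthogonal (on $\{\varepsilon<|w|<1\}$, then let $\varepsilon\to0$), and for $f=\sum_lc_lw^l$ we have $\|f\|^2=\sum|c_l|^2\|w^l\|^2$. Hence $\mathcal N(z)=1/\|w^{-2}\|_z^2$, where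
$$\|w^{-2}\|^2_z=2\pi\Big(\int_0^{|z|}\frac{\rho^4}{|z|^4}\rho^{-3}d\rho+\int_{|z|}^1\rho^{-3}d\rho\Big)=2\pi\Big(\frac1{2|z|^2}+\frac1{2|z|^2}-\frac12\Big)=\pi\Big(\frac2{|z|^2}-1\Big)$$
for $z\ne0$, and the norm is $+\infty$ for $z=0$. So $\mathcal N(z)=\dfrac{|z|^2}{\pi(2-|z|^2)}$. With $t=\log|z|^2$ we have $\log\mathcal N=t-\log(2-e^t)-\log\pi$, which is convex and increasing in $t$, hence subharmonic in $z$. It equals $-\infty$ exactly at the one bounded slice. For any $\varphi$ on $\mathbb D^n\times(\mathbb D\setminus\{0\})$ that is radial in $w$, with $m$ as in Section 3, the same computation gives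
$$\frac1{\mathcal N(z')}=2\pi\int_{-\infty}^0e^{-(2j\,m(z',t)+(2k-2)t)}dt ,$$
so here $\log\mathcal N$ is the Legendre transform of Section 3 with the infimum replaced by an integral.

To prove that $\log\mathcal N$ is psh in general we extend the extremal $f$ from one slice to a one-parameter family of slices by (F4). This needs pseudoconvexity, which $P\setminus E$ may lack. The way around it uses the part of the first approach that does work. The plan is:

1. prove a weighted $L^2$ estimate on $P\setminus E$, pseudoconvex or not, and so obtain (4.1) (Sections 5 and 6);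
2. deduce the theorem for $A$ not null (Section 7);
3. apply that case in tilted coordinates to see that the complement of the genuine singular set of $\varphi$ is pseudoconvex (Section 8);
4. on that set, show that $\log\mathcal N$ is psh or $\equiv-\infty$ and conclude (Section 9).

## 5. Cut-off functions with small gradient

We need functions that vanish near a compact piece of a pluripolar set, tend to $1$ almost everywhere, and have gradient tending to $0$ when measured in a suitable metric. The device is $\log(-h)$ for a psh $h<0$: the form $i\partial\bar\partial(-\log(-h))$ dominates the square of the gradient of $\log(-h)$.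

**Lemma 1.** Let $V'\subset\mathbb C^N$ ($N\ge1$) be bounded and open, and let $h$ be psh near $\overline{V'}$, $h\in L^1(V')$. Let $K\subset\overline{V'}$ be compact with $K\subset\{h=-\infty\}$. After subtracting a constant from $h$ there are $l_m\in C^\infty(\overline{V'})$ with $l_m\ge1$, and smooth $\chi_m:\overline{V'}\to[0,1]$ vanishing near $K$, $m\ge1$, such that

(i) $\chi_m\to1$ a.e. on $V'$;

(ii) $i\partial l_m\wedge\bar\partial l_m\le i\partial\bar\partial(-l_m)$ and $\partial\chi_m=c_m\,\partial l_m$ with $c_m$ real, $|c_m|\le2/m$;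

(iii) for compact $V\subset V'$, $\sup_m\int_V\operatorname{tr}\big(i\partial\bar\partial(-l_m)\big)d\lambda<\infty$.

**Proof.** *Construction.* Since $h$ is usc and $\overline{V'}$ is compact, subtracting a constant gives $h<-e$ near $\overline{V'}$. Let $h_\nu\downarrow h$ be the standard convolutions. For $\nu\ge\nu_0$ they are smooth and psh with $h_\nu<-e$ near $\overline{V'}$. On $K$ the continuous functions $\log(-h_\nu)$ increase to $+\infty$. So for fixed $m$ the compact sets $\{z\in K:\log(-h_\nu(z))\le2m+1\}$ decrease to $\emptyset$ as $\nu\to\infty$, and one of them is empty. So there is $\nu_m\ge\max(m,\nu_0)$ such that $l_m:=\log(-h_{\nu_m})>2m+1$ on $K$. Also $l_m\ge1$, as $-h_{\nu_m}>e$. Let $\chi\in C^\infty(\mathbb R,[0,1])$ with $\chi=1$ on $(-\infty,1]$, $\chi=0$ on $[2,\infty)$, $|\chi'|\le2$, and set $\chi_m=\chi(l_m/m)$. Near $K$ we have $l_m>2m$, so $\chi_m=0$ there.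

*(i)* If $h(z)>-\infty$, which holds a.e., then $-h_{\nu_m}\le-h$ gives $l_m(z)\le\log(-h(z))<m$ for large $m$, so $\chi_m(z)=1$.

*(ii)* We compute
$$i\partial\bar\partial(-\log(-h_\nu))=\frac{i\partial\bar\partial h_\nu}{-h_\nu}+\frac{i\partial h_\nu\wedge\bar\partial h_\nu}{h_\nu^2}.$$
The first term is $\ge0$, and the second is $i\partial l\wedge\bar\partial l$ for $l=\log(-h_\nu)$. Moreover $\partial\chi_m=m^{-1}\chi'(l_m/m)\,\partial l_m$.

*(iii)* The trace of $i\partial\bar\partial(-l_m)$ is $\ge0$ and a constant multiple of $\Delta(-l_m)$. Let $\varsigma\ge0$ be a test function on $V'$ with $\varsigma=1$ on $V$. Using $0\le l_m=\log(-h_{\nu_m})\le-h_{\nu_m}\le-h$,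
$$\int\varsigma\,\Delta(-l_m)\,d\lambda=-\int l_m\,\Delta\varsigma\,d\lambda\le C\int_{V'}l_m\,d\lambda\le C\int_{V'}(-h)\,d\lambda<\infty .\qquad\square$$

The first use is the removability statement that Section 4 needed on slices.

**Lemma 2.** Let $U\subset\mathbb C$ be open, $K\subset U$ compact, $K\subset\{h=-\infty\}$ with $h\not\equiv-\infty$ subharmonic on $\mathbb C$. If $f\in\mathcal O(U\setminus K)$ is $L^2$ near $K$, then $f$ extends holomorphically to $U$.

**Proof.** The set $K$ is null. Choose a neighborhood $V'\Subset U$ of $K$ with $f\in L^2(V'\setminus K)$ and take $l_m,\chi_m$ from Lemma 1. Let $\eta\in C_c^\infty(V')$. The function $\chi_mf$ (zero near $K$) is smooth on $V'$ and $\partial_{\bar w}(\chi_mf)=f\,\partial_{\bar w}\chi_m$. By (i), dominated convergence and integration by parts,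
$$\int f\,\partial_{\bar w}\eta\,d\lambda=\lim_m\int\chi_mf\,\partial_{\bar w}\eta\,d\lambda=-\lim_m\int f\,\eta\,\partial_{\bar w}\chi_m\,d\lambda .$$
Since $\chi_m$ and $l_m$ are real, $|\partial_{\bar w}\chi_m|\le\frac2m|\partial_wl_m|$. By Cauchy–Schwarz,
$$\Big|\int f\eta\,\partial_{\bar w}\chi_m\,d\lambda\Big|\le C\|f\|_{L^2(V')}\,\frac2m\Big(\int_{\operatorname{supp}\eta}|\partial_wl_m|^2d\lambda\Big)^{1/2}\to0,$$
because $|\partial_wl_m|^2\le\partial_w\partial_{\bar w}(-l_m)$ by (ii), and the integral of the latter over $\operatorname{supp}\eta$ is bounded by (iii). So $\bar\partial f=0$ on $V'$ in the sense of distributions. Hence $f$ coincides a.e. on $V'$, and by continuity everywhere on $V'\setminus K$, with a holomorphic function on $V'$. $\square$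

## 6. Solving $\bar\partial$ on the complement of a closed pluripolar set

**Proposition A.** Let $P\subset\mathbb C^N$ be a polydisc, $E\subset P$ closed in $P$ and pluripolar, $\psi\in PSH(P\setminus E)$, $\psi\not\equiv-\infty$, and $P'\Subset P$ a concentric polydisc. Let $\alpha$ be a smooth $\bar\partial$-closed $(0,1)$-form with compact support in $P'\setminus E$ and $I(\alpha):=\int|\alpha|^2e^{-\psi-|z|^2}d\lambda<\infty$. Then there is $u\in L^2_{loc}(P'\setminus E)$ with $\bar\partial u=\alpha$ on $P'\setminus E$ and
$$\int_{P'\setminus E}|u|^2e^{-\psi-|z|^2}d\lambda\le2I(\alpha).$$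

The weight $\psi$ is psh only off $E$, and $P'\setminus E$ may not be pseudoconvex. We work on all of $P'$, with a weight that is smooth on $P'$ but has the right curvature only where $\chi_m\ne0$. We use a complete metric in which $\bar\partial\chi_m$ has size $O(1/m)$. We then solve the equation up to an error $\kappa_m\beta_m$ with $\kappa_m\to0$.

**Proof.** Let $a=I(\alpha)^{1/2}$. If $a=0$ then $\alpha=0$ and $u=0$ works, so let $a>0$. Apply Lemma 1 with $V'=P'$, $h=g$ a function from (F1) for $E$, and $K=E\cap\overline{P'}$, which is compact. We get $l_m,\chi_m$.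

**Step 1: the metric.** This step makes $\bar\partial\chi_m$ small. Let $P'=\prod_i\{|z_i-c_i|<\rho_i\}$, $\eta_0=-\sum_i\log(\rho_i^2-|z_i-c_i|^2)$, $\omega_0=i\partial\bar\partial|z|^2$ and
$$\omega_m=\omega_0+i\partial\bar\partial(-l_m)+i\partial\bar\partial\eta_0 .$$
All three terms are $\ge0$. The last is $\sum_i\rho_i^2(\rho_i^2-|z_i-c_i|^2)^{-2}\,i\,dz_i\wedge d\bar z_i$, a product of Poincaré metrics. So $\omega_m$ is a complete Kähler metric on $P'$ with $\omega_m\ge\omega_0$. By Lemma 1(ii), $\omega_m\ge i\partial l_m\wedge\bar\partial l_m$, so $|\partial l_m|_{\omega_m}\le1$ and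
$$|\bar\partial\chi_m|_{\omega_m}\le2/m. \tag{6.1}$$

**Step 2: the weights.** This step replaces $\psi$ by functions smooth on all of $P'$. The set $\operatorname{supp}\chi_m$ is a compact subset of $\overline{P'}$ disjoint from $E$, so it has positive distance from $E$. Choose $\delta_m\downarrow0$ with $\delta_m<\operatorname{dist}(P',\partial P)/2$ and $\operatorname{dist}(\operatorname{supp}\chi_m,E)>3\delta_m$. By (F2) $P\setminus E$ is connected, so $\psi\in L^1_{loc}(P\setminus E)$. Let $\psi_m=\psi*\rho_{\delta_m}$ with standard (radial) mollifiers. It is smooth and psh at the points near $\overline{P'}$ with $\operatorname{dist}(\cdot,E)>\delta_m$, and it decreases to $\psi$ as $m\to\infty$. Let $\tau_m$ be smooth with values in $[0,1]$, $\tau_m=1$ on $\{\operatorname{dist}(\cdot,E)\ge2\delta_m\}$ and $\tau_m=0$ on $\{\operatorname{dist}(\cdot,E)\le\frac32\delta_m\}$. Put $\Psi_m=\tau_m\psi_m\in C^\infty(P')$. Near $\operatorname{supp}\chi_m$ we have $\Psi_m=\psi_m$, hence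
$$i\partial\bar\partial(\Psi_m+|z|^2)\ge\omega_0\quad\text{near }\operatorname{supp}\chi_m. \tag{6.2}$$
Put $K_m=\{z\in P':\operatorname{dist}(z,E)\ge2\delta_m\}$. For $m'\ge m$ we have $\Psi_{m'}=\psi_{m'}\le\psi_m$ on $K_m$. The sets $K_m$ increase to $P'\setminus E$, and each compact subset of $P'\setminus E$ lies in $K_m$ for large $m$. From now on $m$ is so large that $\operatorname{supp}\alpha\subset K_m$.

**Step 3: pointwise algebra.** This step compares norms for $\omega_m$ with Euclidean ones. Identify functions $u$ with $(N,0)$-forms $u\,dz$, where $dz=dz_1\wedge\dots\wedge dz_N$, and $\alpha$ with the $(N,1)$-form $dz\wedge\alpha$. Norms $\|\cdot\|$, inner products and adjoints are taken on $P'$ with respect to $\omega_m$ and $e^{-\Psi_m-|z|^2}$; $D''$ is the maximal $\bar\partial$. At a given point choose unitary coordinates with $\omega_0=i\sum dz_j\wedge d\bar z_j$ and $\omega_m=i\sum\lambda_jdz_j\wedge d\bar z_j$; here $\lambda_j\ge1$. Let $A_m=[\omega_0,\Lambda_{\omega_m}]$. On $(N,1)$-forms, $[\gamma,\Lambda_{\omega_m}]$ multiplies $dz\wedge d\bar z_j$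 by the $j$th eigenvalue of $\gamma$ with respect to $\omega_m$, when $\gamma$ is diagonal. Also $|dz\wedge d\bar z_j|^2_{\omega_m}=\lambda_j^{-1}\prod_k\lambda_k^{-1}$ and $dV_{\omega_m}=\prod_k\lambda_k\,dV_{\omega_0}$ (with the usual common normalization; $dV_{\omega_0}$ is identified with $d\lambda$). So for $v=\sum v_j\,dz\wedge d\bar z_j$,
$$|v|^2_{\omega_m}dV_{\omega_m}=\sum\lambda_j^{-1}|v_j|^2d\lambda,\qquad A_m(dz\wedge d\bar z_j)=\lambda_j^{-1}dz\wedge d\bar z_j,\qquad\langle A_m^{-1}v,v\rangle dV_{\omega_m}=\sum|v_j|^2d\lambda. \tag{6.3}$$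
In particular $0<A_m\le1$. For $(N,0)$-forms, $|u\,dz|^2_{\omega_m}dV_{\omega_m}=|u|^2d\lambda$. Since $\Psi_m=\psi_m\ge\psi$ on $\operatorname{supp}\alpha$, (6.3) gives
$$\int\langle A_m^{-1}\alpha,\alpha\rangle e^{-\Psi_m-|z|^2}dV_{\omega_m}\le a^2,\qquad b_m^2:=\|(1-\chi_m)\alpha\|^2\le\int(1-\chi_m)^2|\alpha|^2e^{-\psi-|z|^2}d\lambda\to0, \tag{6.4}$$
the limit by Lemma 1(i) and dominated convergence.

**Step 4: a priori estimate.** This step bounds $\chi_mv$ by $D''v$, $D''^*v$ and a small multiple of $v$. Let $v$ be a smooth compactly supported $(N,1)$-form on $P'$ and apply (F6) to $\chi_mv$. By (6.2), and since $\gamma\ge\gamma'$ implies $[\gamma,\Lambda_{\omega_m}]\ge[\gamma',\Lambda_{\omega_m}]$ on $(N,1)$-forms, the curvature term is at least $\int\langle A_m\chi_mv,\chi_mv\rangle e^{-\Psi_m-|z|^2}dV_{\omega_m}$. Moreover $D''(\chi_mv)=\chi_mD''v+\bar\partial\chi_m\wedge v$ and $D''^*(\chi_mv)=\chi_mD''^*v-(\bar\partial\chi_m\wedge)^*v$, where exterior multiplication by $\bar\partial\chi_m$ and its pointwise adjoint have norm at most $|\bar\partial\chi_m|_{\omega_m}\le2/m$.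 Hence
$$\int\langle A_m\chi_mv,\chi_mv\rangle e^{-\Psi_m-|z|^2}dV_{\omega_m}\le\big(\|D''v\|+\tfrac2m\|v\|\big)^2+\big(\|D''^*v\|+\tfrac2m\|v\|\big)^2. \tag{6.5}$$
As $A_m\le1$, both sides are continuous in the graph norm. Since $\omega_m$ is complete, the density in (F6) gives (6.5) for all $v\in\mathrm{Dom}D''\cap\mathrm{Dom}D''^*$.

**Step 5: solving up to a small error.** Let $v\in\mathrm{Dom}D''^*$ and write $v=v_1+v_2$ with $v_1\in\ker D''$, $v_2\perp\ker D''$. The range of $D''$ on $(N,0)$-forms lies in $\ker D''$, so $v_2$ is orthogonal to it, i.e. $v_2\in\ker D''^*$. Hence $v_1\in\mathrm{Dom}D''^*\cap\ker D''$ and $D''^*v_1=D''^*v$. Since $D''\alpha=0$, $\langle\alpha,v\rangle=\langle\alpha,v_1\rangle$. Cauchy–Schwarz with respect to $A_m$, (6.4), (6.5) for $v_1$, and $\|v_1\|\le\|v\|$ give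
$$|\langle\alpha,v\rangle|\le|\langle\alpha,\chi_mv_1\rangle|+|\langle(1-\chi_m)\alpha,v_1\rangle|\le a\big(\|D''^*v\|+\tfrac4m\|v\|\big)+b_m\|v\|=a\big(\|D''^*v\|+\kappa_m\|v\|\big),$$
where $\kappa_m=\frac4m+\frac{b_m}a>0$ and $\kappa_m\to0$. So on the space of pairs $(D''^*v,\kappa_mv)$, $v\in\mathrm{Dom}D''^*$, the linear functional $(D''^*v,\kappa_mv)\mapsto\langle v,\alpha\rangle$ is well defined (the second entry determines $v$) and has norm $\le\sqrt2\,a$. By Hahn–Banach and Riesz there are $u_m,\beta_m$ with $\|u_m\|^2+\|\beta_m\|^2\le2a^2$ and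
$$\langle D''^*v,u_m\rangle+\kappa_m\langle v,\beta_m\rangle=\langle v,\alpha\rangle\quad\text{for all }v\in\mathrm{Dom}D''^*.$$
Since $D''^{**}=D''$, this says
$$\bar\partial u_m+\kappa_m\beta_m=\alpha\ \text{ on }P',\qquad\|u_m\|^2+\|\beta_m\|^2\le2a^2. \tag{6.6}$$

**Step 6: the limit of $u_m$.** This step produces $u$ with the right bound. Fix $m_0$. For $m\ge m_0$ we have $\Psi_m\le\psi_{m_0}$ on $K_{m_0}$, so
$$\int_{K_{m_0}}|u_m|^2e^{-\psi_{m_0}-|z|^2}d\lambda\le2a^2 .$$
The function $\psi_{m_0}$ is bounded on $K_{m_0}$, because it is continuous on the compact set $\{z\in\overline{P'}:\operatorname{dist}(z,E)\ge2\delta_{m_0}\}$. So a diagonal subsequence converges weakly in every $L^2(K_{m_0})$ to some $u$, with $\int_{K_{m_0}}|u|^2e^{-\psi_{m_0}-|z|^2}d\lambda\le2a^2$ for every $m_0$. As $m_0\to\infty$ the functions $1_{K_{m_0}}e^{-\psi_{m_0}}$ increase to $e^{-\psi}$ on $P'\setminus E$, and monotone convergence gives the asserted bound.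

**Step 7: the error disappears.** We show that $\kappa_m\beta_m\to0$ in the sense of distributions on $P'\setminus E$. Let $\eta$ be a smooth $(0,N-1)$-form with compact support in $P'\setminus E$. In the coordinates of Step 3 write $\beta_m=\sum\beta_k\,dz\wedge d\bar z_k$ and $\eta=\sum\eta_k\,d\bar z_{\hat k}$, where $d\bar z_{\hat k}$ omits $d\bar z_k$. Then
$$\Big|\sum\pm\beta_k\eta_k\Big|\le\Big(\sum\lambda_k^{-1}|\beta_k|^2\Big)^{1/2}\Big(\sum\lambda_k|\eta_k|^2\Big)^{1/2},\qquad\sum\lambda_k|\eta_k|^2\le\operatorname{tr}_{\omega_0}(\omega_m)\,|\eta|^2_{\omega_0}.$$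
With (6.3), up to a constant factor,
$$\Big|\int\beta_m\wedge\eta\Big|\le\|\beta_m\|\Big(\int\operatorname{tr}_{\omega_0}(\omega_m)\,|\eta|^2_{\omega_0}\,e^{\Psi_m+|z|^2}d\lambda\Big)^{1/2}.$$
For $m_0$ large, $\operatorname{supp}\eta\subset K_{m_0}$, and for $m\ge m_0$ we have $\Psi_m=\psi_m\le\psi_{m_0}\le C$ there. On the compact set $\operatorname{supp}\eta\subset P'$ the traces of $\omega_0$ and $i\partial\bar\partial\eta_0$ are bounded, and $\int_{\operatorname{supp}\eta}\operatorname{tr}(i\partial\bar\partial(-l_m))d\lambda$ is bounded by Lemma 1(iii). So $\int\beta_m\wedge\eta=O(1)$ and $\kappa_m\int\beta_m\wedge\eta\to0$. Testing (6.6) against $\eta$ and passing to the limit, $\bar\partial u=\alpha$ on $P'\setminus E$. $\square$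

Now (4.1) follows.

**Corollary.** Let $P,P',E$ be as in Proposition A, $0\le\varphi\in PSH(P\setminus E)$ and $x\in P'\setminus E$. There is $C_x$ such that for all $j\in\mathbb N$ there is $F\in\mathcal O(P'\setminus E)$ with $F(x)=1$ and
$$\int_{P'\setminus E}|F|^2e^{-2j\varphi}d\lambda\le C_xe^{-2j\varphi(x)}.$$

**Proof.** Start from a local solution and correct it without changing the value at $x$. Let $B=B(x,\rho_0)\Subset P'\setminus E$. By (F3) there is $f\in\mathcal O(B)$ with $f(x)=1$ and $\int_B|f|^2e^{-2j\varphi}\le Ce^{-2j\varphi(x)}$, with $C$ independent of $j$. Let $\theta\in C_c^\infty(B)$, $0\le\theta\le1$, $\theta=1$ on $B(x,\rho_0/2)$. Put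
$$\alpha=\bar\partial(\theta f)=f\,\bar\partial\theta,\qquad\psi=2j\varphi+2N\log|z-x| .$$
Since $|z-x|\ge\rho_0/2$ on $\operatorname{supp}\alpha$, $I(\alpha)\le C'_xe^{-2j\varphi(x)}$ with $C'_x$ independent of $j$. Take $u$ from Proposition A. Near $x$ we have $\bar\partial u=\alpha=0$, so $u$ is holomorphic there. As $\varphi$ is bounded above near $x$, $\int|u|^2|z-x|^{-2N}d\lambda<\infty$ near $x$. Since $|z-x|^{-2N}$ is not integrable at $x$, this forces $u(x)=0$. Put $F=\theta f-u$. Then $\bar\partial F=0$ on $P'\setminus E$ and $F(x)=1$. Since $|z-x|^{-2N}$ and $e^{-|z|^2}$ are bounded below on $P'$ by positive constants independent of $j$, the bound for $u$ and the bound for $\theta f$ give the estimate. $\square$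

## 7. Slices over a set that is not Lebesgue null

**Proposition B.** If in Theorem 1 (with $\varphi\ge0$) the set $A$ is not Lebesgue null, then $\varphi$ is locally bounded above near $E$. By scaling the coordinates, the same holds on any polydisc.

**Proof.** This is the approach of Section 4, now with (4.1) available.

**Step 1: choice of radii.** Fix $0<\rho_1<1$. Choose $\rho\in(\rho_1,1)$ such that $A\cap\mathbb D_\rho^n$ is not null, and $r<s<s'<1$. Let $P'=\mathbb D_\rho^n\times\mathbb D_{s'}$. Choose $\eta>0$ with $\eta<\rho-\rho_1$, $r<s-\eta$, $s+\eta<s'$. Let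
$$M=\sup\varphi\quad\text{over}\quad\overline{\mathbb D}{}_{\rho_1+\eta}^n\times\{s-\eta\le|w|\le s+\eta\},$$
a compact subset of $\Omega$. Since $\varphi$ is usc, $M<\infty$. We show $\varphi\le M$ on $(\mathbb D_{\rho_1}^n\times\mathbb D_s)\setminus E$. Let $x=(x',x_N)$ be a point of this set, let $j\in\mathbb N$, and take $F$ from the Corollary.

**Step 2: the negative Laurent coefficients of $F$ vanish.** By Fubini there is a null set $Z_F\supset Z\cap\mathbb D_\rho^n$ such that $\int_{\mathbb D_{s'}\setminus E_{z'}}|F(z',\cdot)|^2e^{-2j\varphi(z',\cdot)}d\lambda<\infty$ for $z'\in\mathbb D_\rho^n\setminus Z_F$. Let $z'\in(A\cap\mathbb D_\rho^n)\setminus Z_F$. By hypothesis and compactness, $\varphi(z',\cdot)$ is bounded above on $W\setminus E_{z'}$ for some neighborhood $W$ of $E_{z'}$. So $F(z',\cdot)$ is $L^2$ near $E_{z'}$. By Lemma 2 with $h=g(z',\cdot)\not\equiv-\infty$ it extends holomorphically to $\mathbb D_{s'}$, and by Cauchy's theorem the functions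
$$a_{-k}(z')=\frac1{2\pi i}\oint_{|w|=s}F(z',w)w^{k-1}dw\qquad(k\ge1)$$
vanish at $z'$. They are holomorphic on $\mathbb D^n_\rho$ and vanish on $(A\cap\mathbb D_\rho^n)\setminus Z_F$, which is not null, while the zero set of a holomorphic function $\not\equiv0$ is null. So $a_{-k}\equiv0$. (Measurability of $A$ is not needed.)

**Step 3: $F$ extends.** Now the Laurent series of $F(z',\cdot)$ in $r<|w|<s'$ has no negative powers for any $z'\in\mathbb D_\rho^n$. So $F$ on $\mathbb D_\rho^n\times\{r<|w|<s'\}$ extends to $\tilde F\in\mathcal O(P')$, by the Cauchy integral over $|w|=t$ with $t<s'$ close to $s'$. Since $P'\setminus E$ is connected by (F2), $F=\tilde F$ on $P'\setminus E$.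

**Step 4: the bound.** The maximum principle in $w$, and the mean value inequality on polydiscs of radius $\eta$ centered at the points $(x',w)$ with $|w|=s$, give
$$1=|F(x)|^2\le\max_{|w|=s}|\tilde F(x',w)|^2\le(\pi\eta^2)^{-N}e^{2jM}\int_{P'\setminus E}|F|^2e^{-2j\varphi}d\lambda\le(\pi\eta^2)^{-N}C_xe^{2j(M-\varphi(x))},$$
because $\varphi\le M$ on those polydiscs. Take logarithms, divide by $2j$ and let $j\to\infty$: $\varphi(x)\le M$. Since $\rho_1<1$ is arbitrary and $E\subset\mathbb D^n\times\mathbb D_r$, the claim follows. $\square$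

For example, let $E=\{0\}\subset\mathbb D^2$. All slices over $z\ne0$ are empty, so the slice condition is vacuous over a set that is not null, and every psh function on $\mathbb D^2\setminus\{0\}$ extends. Here $P\setminus E$ is not pseudoconvex, but nothing in $E$ is a genuine singularity. The next section shows that this is the general pattern.

## 8. The complement of the genuine singularities is pseudoconvex

Back in Theorem 1, let
$$E^*=\{p\in E:\ \varphi\text{ is not bounded above on }U\setminus E\text{ for any neighborhood }U\text{ of }p\}.$$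
It is closed in $P=\mathbb D^N$ and pluripolar. For $\log^+|z/w|$ it is all of $\mathbb D\times\{0\}$, including the point over the bounded slice; for $E=\{0\}\subset\mathbb D^2$ it is empty. If $E^*=\emptyset$ the theorem is proved, so assume $E^*\neq\emptyset$. The set $\Omega^*:=P\setminus E^*$ is connected, $E\setminus E^*$ is closed in it and pluripolar, and $\varphi$ is locally bounded above near $E\setminus E^*$. By (F2) $\varphi$ extends to a psh function on $\Omega^*$, still denoted $\varphi\ge0$. It is bounded above near no $p\in E^*$.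

**Proposition C.** $\Omega^*$ is pseudoconvex; more precisely, $-\log d(\cdot,\partial\Omega^*)$ is psh on $\Omega^*$.

**Proof.** If pseudoconvexity fails, there is a family of discs whose boundaries stay in $\Omega^*$, some of which lie entirely in $\Omega^*$ while others meet $E^*$. In coordinates where these discs are vertical, Proposition B applies, because the slices over an open set are empty.

**Step 1: reduction to one direction.** Write $G=\Omega^*$, a bounded open set. For a unit vector $v$ and $z\in G$ let
$$\delta_v(z)=\sup\{t:\ z+\eta v\in G\ \text{for all }|\eta|<t\}.$$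
It is positive and bounded. It is lower semicontinuous, because a closed disc $\{z+\eta v:|\eta|\le t\}\subset G$ stays in $G$ when $z$ moves slightly. Also $d(\cdot,\partial G)=\inf_v\delta_v$. So with $s_v:=-\log\delta_v$, usc and bounded below, $-\log d(\cdot,\partial G)=\sup_vs_v$ is continuous. If every $s_v$ is psh, then so is this continuous supremum, and (F5) gives pseudoconvexity. Suppose some $s_v$ is not psh. Then there is a closed disc $\{z_0+\zeta a:|\zeta|\le1\}\subset G$, $a\ne0$, with
$$s_v(z_0)>\frac1{2\pi}\int_0^{2\pi}s_v(z_0+e^{i\theta}a)\,d\theta. \tag{8.1}$$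
The vector $a$ is not a multiple of $v$. Indeed, on the line $z_0+\mathbb Cv$, $s_v$ is $-\log$ of the distance to the complement of a bounded planar open set, i.e. a continuous supremum of functions $-\log|c-p|$ that are harmonic on this set, so it is subharmonic there and (8.1) cannot hold.

**Step 2: a polynomial between the two sides of (8.1).** The function $\sigma(\theta)=s_v(z_0+e^{i\theta}a)$ is usc and bounded, hence the limit of a decreasing sequence of continuous functions. By monotone convergence there is a continuous $h\ge\sigma$ on the circle with mean $<s_v(z_0)$. Choose $\varepsilon>0$ with mean of $h$ less than $s_v(z_0)-2\varepsilon$. By Fejér's theorem there is a real trigonometric polynomial $\tau$ with $|\tau-(h+\varepsilon)|<\varepsilon$, so $\sigma\le h<\tau<h+2\varepsilon$. Write $\tau(\theta)=\operatorname{Re}f(e^{i\theta})$ with a polynomial $f$. Then $\operatorname{Re}f(0)$ is the mean of $\tau$, and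
$$s_v(z_0+\zeta a)<\operatorname{Re}f(\zeta)\ \ (|\zeta|=1),\qquad\operatorname{Re}f(0)<s_v(z_0). \tag{8.2}$$

**Step 3: coordinates in which the discs are vertical.** Complete $a,v$ to a basis $a,v,e_1,\dots,e_{N-2}$ of $\mathbb C^N$ and put
$$\Phi(\zeta,\eta,y)=z_0+\zeta a+\eta e^{-f(\zeta)}v+\sum_iy_ie_i .$$
This is a biholomorphism of $\mathbb C^N$ onto itself: the coordinates of $\Phi-z_0$ in the basis are $(\zeta,\eta e^{-f(\zeta)},y)$. By (8.2):

* $\Phi(\zeta,\eta,0)\in G$ for $|\zeta|=1$, $|\eta|\le1$, since $\delta_v(z_0+\zeta a)>|e^{-f(\zeta)}|$;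
* $\Phi(\zeta,0,0)\in G$ for $|\zeta|\le1$;
* there is $|\eta_1|<1$ with $\Phi(0,\eta_1,0)\notin G$, since $\delta_v(z_0)<|e^{-f(0)}|$.

By compactness there are $\kappa,t,y_0\in(0,1)$ with $\Phi(\zeta,\eta,y)\in G$ if $1-\kappa\le|\zeta|\le1$, $|\eta|\le1$, $|y_i|\le y_0$, and also if $|\zeta|\le1$, $|\eta|<t$, $|y_i|<y_0$. Let $Q=\{|\zeta|<1,\ |\eta|<1,\ |y_i|<y_0\}$. For fixed $\eta,y$ with $|\eta|\le1$, $|y_i|\le y_0$, each component of $\Phi$ is entire in $\zeta$ and has modulus $<1$ on $|\zeta|=1$, because $G\subset P=\mathbb D^N$. By the maximum principle it has modulus $<1$ for $|\zeta|\le1$. So $\Phi(\overline Q)\subset P$. In particular $\Phi(0,\eta_1,0)\in P\setminus G=E^*$.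

**Step 4: Proposition B in these coordinates.** Let $E'=\Phi^{-1}(E^*)\cap Q$. It is closed in $Q$, pluripolar, contained in $\{|\zeta|<1-\kappa\}$, and contains $(0,\eta_1,0)$. The function $\varphi\circ\Phi\ge0$ is psh on $Q\setminus E'$. Take $w=\zeta$ as the vertical variable and $z'=(\eta,y)$ as base variable. Over the nonempty open set $\{|\eta|<t,|y_i|<y_0\}$ the slices of $E'$ are empty, so the boundedness hypothesis is vacuous there, and this set is not null. By Proposition B, $\varphi\circ\Phi$ is locally bounded above near $E'$. So $\varphi$ is bounded above near $\Phi(0,\eta_1,0)\in E^*$, a contradiction. $\square$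

## 9. Log-plurisubharmonicity of the Laurent functionals, and the proof of Theorem 1

Let $A_0=A\setminus Z$. It is nonpluripolar, since otherwise $A\subset A_0\cup Z$ would be pluripolar. For $z'\in A_0$ the slice $E_{z'}$ is polar. Fix $s\in(r,1)$ and integers $j,k\ge1$. For $z'\in\mathbb D^n$ let $\Omega^*_{z'}=\{w\in\mathbb D:(z',w)\in\Omega^*\}\supset\{r\le|w|<1\}$, let
$$H_{z'}=\mathcal O(\Omega^*_{z'})\cap L^2\big(\Omega^*_{z'},e^{-2j\varphi(z',\cdot)}\big)\quad\text{with norm }\|\cdot\|_{z'},$$
and
$$\xi(f)=\frac1{2\pi i}\oint_{|w|=s}f(w)w^{k-1}dw,\qquad\mathcal N(z')=\sup\{|\xi(f)|^2:\ f\in H_{z'},\ \|f\|_{z'}\le1\}.$$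

**Claim.** $\log\mathcal N$ is psh or $\equiv-\infty$ on $\mathbb D^n$.

**Step 1: upper semicontinuity.** First, $\mathcal N$ is locally bounded: near $\{|w|=s\}$ the function $\varphi$ is bounded above, locally uniformly in $z'$, so the mean value inequality bounds $|f|$ on $|w|=s$ when $\|f\|_{z'}\le1$. Let $z_\nu\to z_0$ with $\mathcal N(z_\nu)\to L$, and choose $f_\nu\in H_{z_\nu}$, $\|f_\nu\|_{z_\nu}\le1$, $|\xi(f_\nu)|^2\ge\mathcal N(z_\nu)-1/\nu$. If $K\subset\Omega^*_{z_0}$ is compact, then $\{z_\nu\}\times K\subset\Omega^*$ for large $\nu$, and $\varphi$ is uniformly bounded above there. So $\int_K|f_\nu|^2d\lambda$ is bounded for each such $K$, and by the mean value inequality and Montel's theorem a subsequence converges locally uniformly on $\Omega^*_{z_0}$ to some holomorphic $f$. Since $\varphi$ is usc, $e^{-2j\varphi(z_0,w)}\le\liminf_\nu e^{-2j\varphi(z_\nu,w)}$. Fatou's lemma on compact subsets gives $\|f\|_{z_0}\le1$. The circle $|w|=s$ is compact in $\Omega^*_{z_0}$, so $\xi(f_\nu)\to\xi(f)$ and $L\le|\xi(f)|^2\le\mathcal N(z_0)$. With $z_\nu=z_0$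 for all $\nu$, the argument also shows that the supremum defining $\mathcal N(z_0)$ is attained.

**Step 2: extending an extremal function along a line.** This step prepares the submean inequality. Let $b\in\mathbb C^n\setminus\{0\}$ with $\{z_0+\zeta b:|\zeta|\le\rho\}\subset\mathbb D^n$, $\rho>0$, and suppose $\mathcal N(z_0)>0$. Choose $f\in H_{z_0}$ with $\|f\|_{z_0}=1$, $|\xi(f)|^2=\mathcal N(z_0)$. Let $\iota(w,\zeta)=(z_0+\zeta b,w)$, an injective affine map, and
$$Y=\{(w,\zeta)\in\mathbb C\times\mathbb D_\rho:\ \iota(w,\zeta)\in\Omega^*\}.$$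
The set $Y$ is pseudoconvex. Indeed, by Proposition C, $-\log d(\iota(\cdot),\partial\Omega^*)$ is continuous and psh on $Y$, so
$$\max\{-\log d(\iota(w,\zeta),\partial\Omega^*),\,0\}+\frac1{\rho^2-|\zeta|^2}$$
is continuous and psh on the bounded set $Y$. On a sublevel set $|\zeta|\le\rho'<\rho$ and $d(\iota(w,\zeta),\partial\Omega^*)\ge c>0$, so sublevel sets are compact in $Y$. The function $2j\varphi\circ\iota\ge0$ is psh on $Y$, and $Y\cap\{\zeta=0\}$ is $\Omega^*_{z_0}$. By (F4) there is $F\in\mathcal O(Y)$ with $F(\cdot,0)=f$ and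
$$\int_{\mathbb D_\rho}\|F_\zeta\|^2d\lambda(\zeta)\le\pi\rho^2,\qquad F_\zeta=F(\cdot,\zeta),\quad\|F_\zeta\|=\|F_\zeta\|_{z_0+\zeta b}. \tag{9.1}$$

**Step 3: the submean inequality.** The function $q(\zeta)=\xi(F_\zeta)$ is holomorphic on $\mathbb D_\rho$ and $|q(0)|^2=\mathcal N(z_0)>0$. For a.e. $\zeta$ (those with $\|F_\zeta\|<\infty$) we have $F_\zeta\in H_{z_0+\zeta b}$, hence, with values in $[-\infty,\infty)$,
$$\log|q(\zeta)|^2\le\log\mathcal N(z_0+\zeta b)+\log\|F_\zeta\|^2. \tag{9.2}$$
The first term on the right is bounded above on the disc, and the positive part of the second is $\le\|F_\zeta\|^2$, hence integrable. So $\log|q|^2$ has integrable positive part. Its mean over $\mathbb D_{\rho'}$ is $\ge\log|q(0)|^2$ for $\rho'<\rho$. Letting $\rho'\uparrow\rho$, its mean over $\mathbb D_\rho$ is $\ge\log|q(0)|^2$. In particular $\log|q|^2$ is integrable, and then by (9.2) so is $\log\|F_\zeta\|^2$. By Jensen's inequality and (9.1) the mean of $\log\|F_\zeta\|^2$ over $\mathbb D_\rho$ is $\le\log1=0$. Averaging (9.2),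
$$\log\mathcal N(z_0)\le\frac1{\pi\rho^2}\int_{\mathbb D_\rho}\log\mathcal N(z_0+\zeta b)\,d\lambda(\zeta).$$
This is where the sharp constant in (F4) is needed: a constant $C\pi\rho^2$ with $C>1$ would leave an extra $\log C$ on the right. If $\mathcal N(z_0)=0$ the inequality is trivial. So $\log\mathcal N$ is usc and satisfies the area submean inequality on all closed discs in complex lines. Hence it is subharmonic or $\equiv-\infty$ on each line, which proves the Claim.

**Step 4: $\mathcal N$ vanishes identically.** Here the hypothesis on $A$ enters. Let $z'\in A_0$, $f\in H_{z'}$. By hypothesis and compactness, $\varphi(z',\cdot)$ is bounded above on $W\setminus E_{z'}$ for a neighborhood $W$ of the compact polar set $E_{z'}$, so $f$ is $L^2$ near $E_{z'}$. By Lemma 2 with $h=g(z',\cdot)$, $f|_{\mathbb D\setminus E_{z'}}$ extends holomorphically to $\mathbb D$, so $\xi(f)=0$ by Cauchy's theorem. Thus $\log\mathcal N=-\infty$ on the nonpluripolar set $A_0$, and by the Claim $\mathcal N\equiv0$ on $\mathbb D^n$. This holds for all $j,k\ge1$.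

**Step 5: the bound on $\varphi$.** Now we run the argument of Proposition B slice by slice. Fix $\rho_1<1$ and $\eta>0$ with $r<s-\eta<s+\eta<1$, and let
$$M=\sup\varphi\quad\text{over}\quad\overline{\mathbb D}{}_{\rho_1}^n\times\{s-\eta\le|w|\le s+\eta\},$$
which is finite. Let $z'\in\mathbb D_{\rho_1}^n\setminus Z$ and $w_0\in\mathbb D_s\setminus E_{z'}$. The set $\Omega^*_{z'}=\mathbb D\setminus E^*_{z'}$ is connected by (F2), since $E^*_{z'}\subset E_{z'}$ is closed in $\mathbb D$ and polar. It is a bounded planar domain, hence pseudoconvex. By (F3) in $\mathbb C$, with weight $2j\varphi(z',\cdot)$, there is $f\in H_{z'}$ with $f(w_0)=1$ and $\|f\|_{z'}^2\le Ce^{-2j\varphi(z',w_0)}$, $C$ absolute. By Step 4 for all $k\ge1$, all negative Laurent coefficients of $f$ in $r<|w|<1$ vanish. So $f$ agrees there with some $\tilde f\in\mathcal O(\mathbb D)$, and $f=\tilde f$ on $\Omega^*_{z'}$ by connectedness. The maximum principle and the mean value inequality on discs of radius $\eta$ centered on $|w|=s$ give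
$$1\le\max_{|w|=s}|\tilde f|^2\le\frac1{\pi\eta^2}\int_{s-\eta<|w|<s+\eta}|f|^2d\lambda\le\frac{C}{\pi\eta^2}\,e^{2j(M-\varphi(z',w_0))}.$$
Letting $j\to\infty$, $\varphi(z',w_0)\le M$.

**Step 6: all slices.** The set $Z$ is null, so $\varphi\le M$ a.e. on the open set $(\mathbb D_{\rho_1}^n\times\mathbb D_s)\setminus E$, hence everywhere there by the submean value property. Since $\rho_1<1$ is arbitrary and $s>r$, $\varphi$ is locally bounded above near $E$, and (F2) gives the unique psh extension. This proves Theorem 1, so the conjecture is true. $\blacksquare$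

## 10. A general base, and why no condition on $A$ or $E$ can be relaxed to nothing

**Theorem 2.** (a) Let $B$ be a connected complex manifold of dimension $n\ge1$, $E\subset B\times\mathbb D$ closed and (locally) pluripolar with proper projection $E\to B$, and $\varphi\in PSH((B\times\mathbb D)\setminus E)$. Let $A_\varphi$ be the set of $b\in B$ such that $\varphi|_{(\{b\}\times\mathbb D)\setminus E}$ is locally bounded above near $(\{b\}\times\mathbb D)\cap E$. Then either $A_\varphi$ is locally pluripolar, or $A_\varphi=B$ and $\varphi$ extends to a psh function on $B\times\mathbb D$.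

(b) (Sharpness in $A$.) For $A\subset\mathbb D^n$ the following are equivalent: (1) for all $E,\varphi$ with $E$ closed and pluripolar in $\mathbb D^{n+1}$, $E\subset\mathbb D^n\times\mathbb D_r$ for some $r<1$, and $\varphi\in PSH(\mathbb D^{n+1}\setminus E)$, local boundedness above of $\varphi$ on the slices over $A$ implies that $\varphi$ extends; (2) $A$ is nonpluripolar. Moreover every set $\{v=-\infty\}$, with $v\in PSH(\mathbb D^n)$, $v\not\equiv-\infty$, is equal to some $A_\varphi$ with $E=\mathbb D^n\times\{0\}$.

(c) The hypothesis $E\subset\mathbb D^n\times\mathbb D_r$ cannot be dropped.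

**Proof of (a).** The point is that the set of base points over which $\varphi$ is locally bounded in full neighborhoods is open and closed. Let $B_0$ be the set of $b\in B$ such that each point of $E\cap(\{b\}\times\mathbb D)$ has a neighborhood $W$ with $\varphi$ bounded above on $W\setminus E$. The complement of $B_0$ is the image of a closed subset of $E$ under a proper map, so it is closed and $B_0$ is open. Clearly $B_0\subset A_\varphi$.

*$B_0$ is nonempty.* Suppose $A_\varphi$ is not locally pluripolar. Then there is $b\in B$ such that $A_\varphi\cap V$ is nonpluripolar for every neighborhood $V$ of $b$. Let $U\cong\mathbb D^n$ be a coordinate polydisc about $b$, relatively compact in a larger chart. By properness $E\cap(\overline U\times\mathbb D)$ is compact, so $E\cap(U\times\mathbb D)\subset U\times\mathbb D_r$ for some $r<1$. By (F1), $E\cap(U\times\mathbb D)$ is pluripolar. Theorem 1 with the set $A_\varphi\cap U$ shows that $\varphi$ is locally bounded above near $E\cap(U\times\mathbb D)$, so $U\subset B_0$.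

*$B_0$ is closed.* Let $b\in\overline{B_0}$ and take such a polydisc $U$ about $b$. The set $U\cap B_0\subset A_\varphi$ is open and nonempty, hence nonpluripolar, and Theorem 1 gives $U\subset B_0$ as before.

As $B$ is connected, $B_0=B$. Then $\varphi$ extends by (F2), and $B_0\subset A_\varphi$ gives $A_\varphi=B$.

**Proof of (b).** The implication (2)$\Rightarrow$(1) is Theorem 1. For (1)$\Rightarrow$(2) suppose $A$ is pluripolar and let $v\in PSH(\mathbb D^n)$, $v\not\equiv-\infty$, $A\subset\{v=-\infty\}$. Put $E=\mathbb D^n\times\{0\}$ and take $\varphi$ from (1.1), which is psh on $\mathbb D^n\times(\mathbb D\setminus\{0\})$. If $v(z')=-\infty$ then $\varphi(z',\cdot)\equiv0$. If $v(z')>-\infty$ then $\varphi(z',w)\to+\infty$ as $w\to0$. So $A_\varphi=\{v=-\infty\}\supset A$, and $\varphi$ has no psh extension because psh functions are locally bounded above. Thus (1) fails. The same $\varphi$, for an arbitrary $v$, proves the last assertion.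

**Proof of (c).** Take $E=\{z_1=\frac12\}\subset\mathbb D^{n+1}$ and $\varphi=-\log|z_1-\frac12|$, which is pluriharmonic off the closed pluripolar set $E$. For every $z'$ with $z_1\ne\frac12$ the slice of $E$ is empty, so the slice hypothesis holds on a nonpluripolar set of $z'$. But $\varphi\to+\infty$ at $E$, so it does not extend. $\square$
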